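\title{Orienting trees with out-degree two: an exponential gap between randomized and online locality}

\begin{abstract}
We compare four models of local computation, \textsf{randomized-LOCAL}, \textsf{SLOCAL}, \textsf{dynamic-LOCAL} and \textsf{online-LOCAL}, on locally checkable labeling problems in unrooted trees, and show that they are not all roughly equivalent. Orienting a tree of maximum degree $5$ so that every node has out-degree at most $2$ has locality $\Theta(\log n)$ in \textsf{randomized-LOCAL} and $O(\log\log n)$ in \textsf{online-LOCAL}. The lower bound runs the algorithm on a dense graph of large girth. The online algorithm orients edges toward a centroid of what it has seen; this leaves only logarithmically many unsettled edges near any node, and these can be absorbed within distance $O(\log\log n)$. With out-degree at most $1$ the locality is $\Theta(n)$ in all four deterministic models.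
\end{abstract}

\section{Locality and the question}\label{sec:question}

Many graph problems ask for a labeling of the nodes whose correctness can be checked by looking at a small neighborhood of each node; proper coloring is the basic example. Checking is local, but finding such a labeling need not be. The \emph{locality} of a problem is the radius up to which one has to look around a node before fixing its label. This number depends on the rules of the game: whether all nodes decide at once or one after another, whether they may toss coins, and whether what was seen in one part of the graph may be remembered in another.

\subsection*{Problems}
Graphs are simple, undirected and finite, $n$ is the number of nodes, $\operatorname{dist}$ is the graph distance, and $B(v,T)$ is the set of nodes within distance $T$ of $v$. The \emph{radius-$T$ neighborhood} of $v$ is the induced subgraph $G[B(v,T)]$ with whatever labels its nodes carry. A graph problem $\Pi$ assigns to each input $(G,I)$ with $I\colon V\to\Sigma$ a set of feasible output labelings $L\colon V\to\Gamma$, invariantly under isomorphism. It is a \emph{locally checkable labeling} (LCL) problem if the inputs have maximum degree at most a constant $\Delta$, the sets $\Sigma$ and $\Gamma$ are finite, and there are a constant $r$ and a finite set of allowed configurations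 such that a labeling is feasible if and only if the labeled radius-$r$ neighborhood of every node is allowed. Feasibility then also makes sense on forests and on subgraphs. We consider LCL problems whose inputs are unrooted trees of maximum degree at most $\Delta$.

\subsection*{Models}
In each model an algorithm knows $n$, has a locality $T=T(n)$, and may use unbounded local computation and memory. A deterministic algorithm \emph{solves} $\Pi$ if the final labeling is feasible for every input tree and every choice of the adversary. The \emph{locality of $\Pi$} in a model is the pointwise smallest $T$ such that some algorithm with locality at most $T$ solves $\Pi$.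

\begin{description}
\item[\textsf{LOCAL}.] The adversary gives the nodes unique identifiers from $\{1,\dots,\operatorname{poly}(n)\}$. Each node chooses its output as a function of its radius-$T$ neighborhood, including identifiers and inputs.
\item[\textsf{randomized-LOCAL}.] As \textsf{LOCAL}, but every node also carries unlimited private random bits. The algorithm solves $\Pi$ if for every $n$-node input tree and every assignment of identifiers the output is feasible with probability at least $1-1/n$.
\item[\textsf{SLOCAL}.] Identifiers are as in \textsf{LOCAL}. The adversary processes the nodes one at a time in an arbitrary order. When $v$ is processed, it reads its radius-$T$ neighborhood, including identifiers, inputs and the arbitrary stored states of the nodes already processed. It then writes its own state and irrevocably fixes its output.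
\item[\textsf{dynamic-LOCAL}.] Two versions of this model are defined in \cite{AELMSS}; we use the following one. The adversary builds the input tree by updates, each inserting either a new node, with its input and its edges to existing nodes, or an edge between existing nodes. Every intermediate graph is a forest of maximum degree at most $\Delta$, and the final graph is an $n$-node tree. After each update the algorithm must hold a labeling that is feasible for the current forest. It may change outputs only within distance $T$, in the current graph, of the inserted node or of the endpoints of the inserted edge.
\item[\textsf{online-LOCAL}.] The adversary fixes, possibly adaptively, an $n$-node tree $G$ and reveals its nodes $v_1,v_2,\dots$ one by one. When $v_i$ is revealed, the algorithm sees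
\[
G_i=G\Bigl[\,\bigcup_{j\le i}B(v_j,T)\Bigr]
\]
with its inputs, and irrevocably chooses the output of $v_i$. In general $G_i$ is a forest; we call its nodes \emph{seen}.
\end{description}
All models except \textsf{randomized-LOCAL} are deterministic.

\subsection*{Which answer to expect}
Deciding in sequence is an advantage over deciding simultaneously. For instance, $(\Delta+1)$-coloring has locality at most $1$ in \textsf{SLOCAL}: each node takes a color that no processed neighbor has taken. In \textsf{LOCAL} the nodes must break symmetry with their identifiers, which can be done with locality $O(\log^* n)$ \cite{GPS,Linial}; here $\log^* n$ is the number of times $\log_2$ must be applied to $n$ to reach a value at most $1$. One therefore compares models coarsely, by broad classes of localities. The following facts are quoted from \cite{AELMSS}. Among the deterministic models \textsf{LOCAL} is the weakest and \textsf{online-LOCAL} the strongest, with \textsf{SLOCAL} and \textsf{dynamic-LOCAL} in between. In paths, cycles and rooted regular trees the four deterministic models are roughly equivalent: the locality of an LCL problem falls in the same one of the classes $O(\log^* n)$, $\Theta(\log n)$, $n^{\Theta(1)}$ in all four. In unrooted trees the randomized and the deterministic version of \textsf{LOCAL} can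 be separated. Finally, it is remarked there informally that \textsf{SLOCAL} is strong enough to derandomize randomized algorithms.

By the last two facts, one does not expect deterministic \textsf{LOCAL} to keep pace with \textsf{SLOCAL} in unrooted trees. The natural repair is to put \textsf{randomized-LOCAL} in its place and to guess that the equivalence then survives. In \cite{AELMSS} rough equivalence is left informal; we fix the following meaning.

\begin{definition}\label{def:approx}
Two models satisfy $\mathcal M\approx\mathcal M'$ if for every LCL problem $\Pi$ in unrooted trees and every class $\mathcal C\in\{O(\log^* n),\,O(\log\log n),\,O(\log n),\,n^{o(1)}\}$, the locality of $\Pi$ in $\mathcal M$ is in $\mathcal C$ if and only if the locality of $\Pi$ in $\mathcal M'$ is in $\mathcal C$.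
\end{definition}

The question, posed in \cite{AELMSS}, is whether
\begin{equation}\label{eq:chain}
\textsf{randomized-LOCAL}\approx\textsf{SLOCAL}\approx\textsf{dynamic-LOCAL}\approx\textsf{online-LOCAL}
\end{equation}
holds for LCL problems in unrooted trees. We show that it does not.

\section{Orientations of bounded out-degree}\label{sec:results}

The separating problem asks for an orientation of the tree in which every node has out-degree at most $c$. We phrase it as follows: each node \emph{claims} at most $c$ of its neighbors, and every edge must be claimed by at least one endpoint. An orientation gives claims along the outgoing edges, and claims give an orientation by directing each edge away from an endpoint that claims it. An LCL output is a label from a finite set, so a node needs a way to name a neighbor. We let the algorithm produce the names itself, as a coloring in which the neighbors of each node have distinct colors.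

\begin{definition}\label{def:pi}
Let $\Delta,c\ge1$ be integers. In the problem $\Pi_{\Delta,c}$ the inputs are trivial, the maximum degree is at most $\Delta$, and each node $v$ outputs a pair $(\kappa(v),A(v))$ with $\kappa(v)\in\{1,\dots,\Delta^2+1\}$, $A(v)\subseteq\{1,\dots,\Delta^2+1\}$ and $|A(v)|\le c$, subject to
\begin{itemize}
\item[(C1)] any two distinct nodes at distance at most $2$ have different colors $\kappa$;
\item[(C2)] for every edge $uv$, $\kappa(v)\in A(u)$ or $\kappa(u)\in A(v)$.
\end{itemize}
A node $u$ \emph{claims} its neighbor $v$ if $\kappa(v)\in A(u)$.
\end{definition}

This is an LCL problem with checking radius $2$. A node has at most $\Delta+\Delta(\Delta-1)=\Delta^2$ other nodes within distance $2$, so $\Delta^2+1$ colors suffice for (C1) when nodes are colored greedily in any order. The local constraints imply a global one.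

\begin{lemma}\label{lem:density}
In a labeling that satisfies \textup{(C1)}, every node claims at most $c$ neighbors. If a finite graph $G$, not necessarily a tree, has a labeling that satisfies \textup{(C1)} and \textup{(C2)}, then $|E(G)|\le c\,|V(G)|$.
\end{lemma}

\begin{proof}
By (C1) the neighbors of $u$ have distinct colors, so each element of $A(u)$ names at most one of them. By (C2) every edge is among the at most $c\,|V(G)|$ claims.
\end{proof}

Every tree has a solution for every $c\ge1$: choose a root and let each other node claim its parent. At the other extreme, if $c\ge\Delta$ each node claims all its neighbors, and only the coloring remains to be found. Our results concern the range in between.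

\begin{theorem}\label{thm:lower}
If $c\ge2$ and $\Delta\ge2c+1$, the locality of $\Pi_{\Delta,c}$ in \textsf{randomized-LOCAL} is at least $\frac12\log_{2c}(n-1)-4$ for all $n\ge2$.
\end{theorem}

\begin{theorem}\label{thm:upper}
For every $\Delta$ and every $c\ge2$, the locality of $\Pi_{\Delta,c}$ in \textsf{online-LOCAL} is at most $4\lceil\log_2(\log_2n+4)\rceil+3=O(\log\log n)$.
\end{theorem}

\begin{corollary}\label{cor:answer}
The locality of $\Pi_{5,2}$ is in $O(\log\log n)$ in \textsf{online-LOCAL} but not in \textsf{randomized-LOCAL}. Hence $\textsf{randomized-LOCAL}\not\approx\textsf{online-LOCAL}$, and \eqref{eq:chain} is false. Moreover, for each $X\in\{\textsf{SLOCAL},\textsf{dynamic-LOCAL}\}$, at least one of $X\not\approx\textsf{randomized-LOCAL}$ and $X\not\approx\textsf{online-LOCAL}$ holds.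
\end{corollary}

\begin{proof}
Take $\Delta=5$ and $c=2$ in Theorems~\ref{thm:lower} and~\ref{thm:upper}; the function $\frac12\log_4(n-1)-4$ is not $O(\log\log n)$. Since $\approx$ is transitive, \eqref{eq:chain} fails. If the locality of $\Pi_{5,2}$ in $X$ is in $O(\log\log n)$, then $X\not\approx\textsf{randomized-LOCAL}$; if it is not, then $X\not\approx\textsf{online-LOCAL}$.
\end{proof}

We do not determine the locality of $\Pi_{5,2}$ in \textsf{SLOCAL} or \textsf{dynamic-LOCAL}, so we do not decide which individual links of \eqref{eq:chain} fail. The last theorem shows that Theorem~\ref{thm:lower} is tight up to a constant factor and that the value $2$ in Theorem~\ref{thm:upper} is optimal.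

\begin{theorem}\label{thm:more}
\begin{enumerate}
\item[(1)] For all $c\ge2$ and $\Delta\ge2c+1$, the problem $\Pi_{\Delta,c}$ has locality $\Theta(\log n)$ in \textsf{LOCAL} and in \textsf{randomized-LOCAL}, and $O(\log\log n)$ in \textsf{online-LOCAL}, with a bound independent of $\Delta$. Thus there are infinitely many separating LCL problems, each with an exponential gap.
\item[(2)] For $\Delta\ge2$, every \textsf{online-LOCAL} algorithm for $\Pi_{\Delta,1}$ has locality $T\ge(n-6)/4$. Hence $\Pi_{\Delta,1}$ has locality $\Theta(n)$ in \textsf{LOCAL}, \textsf{SLOCAL}, \textsf{dynamic-LOCAL} and \textsf{online-LOCAL}.
\end{enumerate}
\end{theorem}

The two ends of \eqref{eq:chain} differ for the following reason. In \textsf{randomized-LOCAL} the output of a node depends only on a ball around it, so the algorithm can be transplanted to a graph that looks like a tree in every ball but violates Lemma~\ref{lem:density} (Section~\ref{sec:local}). An \textsf{online-LOCAL} algorithm knows the whole connected piece that it has uncovered so far and can compare the sizes of its parts. Section~\ref{sec:path} shows on paths what an online algorithm has to fear, Section~\ref{sec:centroid} shows with locality $1$ how sizes help, and Section~\ref{sec:online} proves Theorem~\ref{thm:upper}.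

\section{Logarithmic locality in the distributed models}\label{sec:local}

\subsection*{Dense graphs of large girth}
The complete graph $K_6$ has maximum degree $5$ and $15$ edges, while six nodes with two claims each cover at most $12$. So $K_6$ has no labeling as in $\Pi_{5,2}$, but a node of $K_6$ sees triangles at radius $1$ and knows that it is not in a tree. We need the same excess of edges without short cycles. The \emph{girth} of a graph is the length of a shortest cycle, and is $\infty$ for a forest.

\begin{lemma}\label{lem:girth}
Let $c\ge2$, $d=2c+1$, $g\ge3$ and $N\ge(d-1)^g$. There is an $N$-node graph of maximum degree at most $d$ and girth at least $g$ with more than $cN$ edges.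
\end{lemma}

\begin{proof}
Among all $N$-node graphs of maximum degree at most $d$ and girth at least $g$ (the edgeless graph is one) take a graph with the most edges, and let $D$ be its set of nodes of degree less than $d$. Suppose $x,y\in D$ are distinct with $\operatorname{dist}(x,y)\ge g-1$, possibly infinite. They are not adjacent because $g-1\ge2$. Adding the edge $xy$ keeps all degrees at most $d$, and every new cycle consists of $xy$ and an old path from $x$ to $y$, so it has length at least $g$. This contradicts maximality. Hence $D\subseteq B(x,g-2)$ for any $x\in D$, and counting this ball by distance from $x$ gives
\[
|D|\le1+d\sum_{i=0}^{g-3}(d-1)^i=1+d\,\frac{(d-1)^{g-2}-1}{d-2}\le\frac{d}{d-2}\,(d-1)^{g-2}.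
\]
For $d\ge5$ we have $(d-1)^2(d-2)\ge3(d-1)^2>d^2$, and therefore $d|D|<(d-1)^g\le N$. The degree sum is at least $d(N-|D|)>dN-N=2cN$, so there are more than $cN$ edges.
\end{proof}

\subsection*{The lower bound}
An algorithm for trees carries no guarantee on a graph with cycles. The guarantee is recovered one node at a time: the ball around $v$ that determines whether the constraints at $v$ hold is a tree, and it can be completed to a legitimate input with exactly $n$ nodes.

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
Let $d=2c+1\le\Delta$. Suppose an algorithm with locality $T=T(n)$ solves $\Pi_{\Delta,c}$ on $n$-node trees and $(d-1)^{2T+8}\le n-1$. Put $R=T+3$ and $g=2R+2=2T+8$. Take the graph of Lemma~\ref{lem:girth} with $N=n-1$. Summing over components shows that some connected component $G$ has $|E(G)|>c\,|V(G)|$. Then $|V(G)|\le n-1$, and $G$ is not a tree. Give the nodes of $G$ distinct identifiers from $\{1,\dots,n\}$ and independent random bits.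

Fix a node $v$ and let $F_v=G[B(v,R)]$. This graph is connected and preserves distances from $v$, since shortest paths from $v$ to nodes of the ball stay in the ball. It is a tree: otherwise a breadth-first search tree from $v$ together with one further edge contains a cycle of length at most $2R+1<g$. Some node $z$ has $\operatorname{dist}(v,z)=R$, for otherwise $B(v,R)=V(G)$ by connectivity and $G=F_v$ would be a tree. In $F_v$, rooted at $v$, the node $z$ has the largest possible depth, so it is a leaf. Let $H_v$ be $F_v$ with a path of $n-|B(v,R)|\ge1$ new nodes attached at $z$, carrying the elements of $\{1,\dots,n\}$ not used in $F_v$ as identifiers. Then $H_v$ is an $n$-node tree of maximum degree at most $d\le\Delta$.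

Let $u\in B(v,2)$. Both in $G$ and in $H_v$, each node outside $F_v$ is at distance at least $R+1$ from $v$, hence at least $R-1=T+2$ from $u$. So a path of length at most $T+1$ starting at $u$ lies in $F_v$, in either graph, and the radius-$(T+1)$ neighborhoods of $u$ in $G$ and in $H_v$ coincide.

In particular every node of $G$ has a radius-$T$ neighborhood that occurs in an $n$-node tree, so we may let every node of $G$ apply the rule of the algorithm for the parameter $n$. Let $E_v$ be the event that (C1) fails for a pair containing $v$ or (C2) fails for an edge at $v$. It is determined by the outputs on $B(v,2)$, and these have the same joint distribution in $G$ and in $H_v$. On $H_v$ the event $E_v$ makes the output infeasible, so $\Pr[E_v]\le1/n$. By the union bound the probability that some $E_v$ occurs is at most $(n-1)/n<1$. Thus some outcome is a labeling of $G$ that satisfies (C1) and (C2), contradicting Lemma~\ref{lem:density}. Hence $(2c)^{2T+8}>n-1$, that is, $T>\frac12\log_{2c}(n-1)-4$.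
\end{proof}

\begin{remark}
The hypothesis $\Delta\ge2c+1$ makes $H_v$ a legitimate input. If $\Delta\le2c$, no $N$-node graph of maximum degree $\Delta$ has more than $cN$ edges, and the argument has nothing to work with. The hypothesis $c\ge2$ enters through $d\ge5$ in Lemma~\ref{lem:girth}. The failure probability $1/n$ is what the union bound over fewer than $n$ nodes needs. We matched neighborhoods of radius $T+1$ rather than $T$, so the bound also holds if a node is shown the edges that leave its ball.
\end{remark}

\subsection*{The matching upper bound}
A forest has average degree below $2$, so a constant fraction of its nodes have degree at most $2$. Such nodes can claim all their edges and drop out.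

\begin{proof}[Proof of Theorem~\ref{thm:more}(1), given Theorem~\ref{thm:upper}]
A \textsf{LOCAL} algorithm is a \textsf{randomized-LOCAL} algorithm that never fails. So Theorem~\ref{thm:lower} bounds both models from below, and it remains to give a \textsf{LOCAL} algorithm with locality $O(\log n)$.

In round $j=1,2,\dots$ remove simultaneously all nodes of degree at most $2$ in the remaining forest, and call the removed set layer $j$. A forest with $m\ge1$ nodes has degree sum less than $2m$, so fewer than $2m/3$ of its nodes have degree at least $3$. Hence there are at most $\log_{3/2}n+1$ layers. Whether $v$ is removed within the first $j$ rounds is determined by its radius-$j$ neighborhood: for $j=1$ this is the degree of $v$, and for $j>1$ it depends only on which neighbors of $v$ are removed within the first $1,\dots,j-1$ rounds. So every node finds its layer and those of its neighbors with locality $O(\log n)$. Each node claims its neighbors in the same or a later layer. These are its neighbors in the forest from which it is removed, so there are at most $2\le c$ of them, and every edge is claimed by an endpoint whose layer is not the later one.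

For the colors we use the fact that graphs of maximum degree at most a constant $D$ can be properly $(D+1)$-colored in \textsf{LOCAL} with locality $O(\log^*n)$ \cite{GPS,Linial}. Apply it to the graph $G^2$, in which two nodes are adjacent if their distance in $G$ is $1$ or $2$. Its maximum degree is at most $\Delta^2$, and a radius-$t$ neighborhood in $G^2$ can be read off the radius-$(2t+1)$ neighborhood in $G$. With one more unit of locality each node learns the colors of the neighbors that it claims.
\end{proof}

\section{One claim per node: paths}\label{sec:path}

With $c=1$ an $n$-node tree has $n-1$ edges and $n$ claims, so there is almost no slack: two distant parts of a path that are oriented toward each other's outside cannot be joined. An online algorithm does not know how the pieces that it has seen will be glued together, and the adversary glues them the wrong way. To transfer the resulting bound to the other deterministic models we use one half of the comparison quoted in Section~\ref{sec:question}, which has a short proof for the models as we have fixed them.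

\begin{lemma}\label{lem:simulate}
If an LCL problem is solved with locality $T$ in \textsf{LOCAL}, \textsf{SLOCAL} or \textsf{dynamic-LOCAL}, it is solved with locality $T$ in \textsf{online-LOCAL}.
\end{lemma}

\begin{proof}
A \textsf{LOCAL} algorithm is an \textsf{SLOCAL} algorithm that ignores the states. To simulate an \textsf{SLOCAL} algorithm, number the nodes $1,2,\dots$ in the order in which they are first seen, use these numbers as identifiers, process $v_i$ when it is revealed, and keep the states in memory; the radius-$T$ neighborhood of $v_i$ is part of $G_i$. To simulate a \textsf{dynamic-LOCAL} algorithm, at step $i$ insert the newly seen nodes one by one, each with its edges to the nodes already inserted, and then output the current label of $v_i$. The intermediate graphs are induced subgraphs of $G$, and the last one is $G$. A node inserted after step $i$ lies outside $B(v_i,T)$, and distances in a subgraph are at least those in $G$, so the label of $v_i$ never changes again. The outputs form the final labeling of the simulated algorithm.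
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(2)]
Suppose an \textsf{online-LOCAL} algorithm with locality $T$ solves $\Pi_{\Delta,1}$ and $n\ge4T+7$. The input will be an $n$-node path. The adversary reveals a node $x$ and its two neighbors $a,b$; the algorithm then sees a path on $2T+3$ nodes centered at $x$. The adversary does the same with $x',a',b'$, and the algorithm sees a second path on $2T+3$ nodes, disjoint from the first and not adjacent to it. The six outputs are now fixed. By Lemma~\ref{lem:density} the node $x$ fails to claim one of $a,b$, say $a$, and $x'$ fails to claim one of $a',b'$, say $a'$. The adversary completes the input to a path in the order $\dots b\,x\,a\dots a'\,x'\,b'\dots$, placing all $n-2(2T+3)\ge1$ unseen nodes between the two seen paths. This is consistent with everything shown so far, because the two seen paths remain nonadjacent. If $m$ nodes lie strictly between $x$ and $x'$, then $m+1$ edges lie between $x$ and $x'$. Neither $x$ nor $x'$ claims one of them, so all must be claimed by the $m$ inner nodes, which claim at most one neighbor each. This is impossible. Hence $n\le4T+6$, and by Lemma~\ref{lem:simulate} the same bound holds in the other three deterministic models.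

Locality $n$ suffices. In \textsf{LOCAL}, and hence in \textsf{SLOCAL} and \textsf{online-LOCAL}, every node sees the whole tree and computes the same solution: root at the smallest identifier, claim the parent, color greedily in the order of the identifiers. In \textsf{dynamic-LOCAL}, after each update recompute such a solution on the component that contains the inserted node or edge; the constraints in other components are unaffected.
\end{proof}

In this proof the unclaimed edges $xa$ and $x'a'$ are debts pushed into the region between $x$ and $x'$, and with one claim per node that region can pay only one of them. With two claims per node, every node on the way has a claim to spare. The adversary will then try to push many debts into one region, and the algorithm must keep their number small.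

\section{The centroid rule}\label{sec:centroid}

From now on we are in \textsf{online-LOCAL}. The algorithms are deterministic, so a run against an adaptive adversary is also a run on the tree $G$ and the order $v_1,\dots,v_n$ with which it ends; we fix both, and distances refer to $G$. We use two facts about a tree $G$. A connected subgraph contains the path between any two of its nodes, so its distances are those of $G$. Two disjoint connected subgraphs are joined by at most one edge, since two edges would close a cycle. For an edge $xy$ of a tree $H$, the \emph{$x$-side} of $xy$ in $H$ is the component of $H-xy$ containing $x$.

A \emph{centroid} of a tree $C$ is a node $\gamma$ such that every component of $C-\gamma$ has at most $|C|/2$ nodes. One exists: take $\gamma$ for which the largest component $D$ of $C-\gamma$ is as small as possible. If $|D|>|C|/2$, let $\gamma'$ be the neighbor of $\gamma$ in $D$. The components of $C-\gamma'$ are proper subsets of $D$ and one set of size $|C|-|D|<|D|$, contradicting the choice of $\gamma$.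

In this section we ignore colors, allow arbitrary degrees, and take $T=1$. The \emph{centroid rule} is this. When $v_i$ is revealed, let $\gamma$ be a centroid of the component $C$ of $G_i$ containing $v_i$. Then $v_i$ claims every revealed neighbor that did not claim it and, if $\gamma\ne v_i$, also its neighbor on the path to $\gamma$. Every edge is claimed, at the latest by the endpoint revealed second. Call an edge $yu$ \emph{pending} if $y$ is revealed, $u$ is not, and $y$ does not claim $u$. A node claims at most one neighbor more than the number of edges pending at it when it is revealed. How many can these be?

\begin{example}\label{ex:eight}
The adversary wants three pending edges at a node $u$ and reveals its neighbors $y_1,y_2,y_3$ in this order. When $y_j$ is revealed, the edge $y_ju$ is left pending only if $\gamma$ is not on the $u$-side of $y_ju$ in $C$; then the $u$-side lies in one component of $C-\gamma$, so the $y_j$-side is at least as large. For $j=1$ the $u$-side contains $u$, so the $y_1$-side has at least $1$ node. For $j=2$ the $u$-side contains $u$ and $y_1$, so the $y_2$-side has at least $2$ nodes. For $j=3$ the $u$-side has at least $1+1+2=4$ nodes, and so has the $y_3$-side. Three pending edges cost $8$ nodes. This is attained when $y_1,y_2,y_3$ have $0,1,3$ further neighbors, all leaves: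 at each step both $u$ and $y_j$ are centroids, and the rule may pick $y_j$.
\end{example}

Each further pending edge doubles the cost. We record the counting in a form in which $u$ is replaced by a whole region.

\begin{lemma}[Doubling]\label{lem:doubling}
Let $U$ be a connected subgraph of a tree $G$, let $y_1u_1,\dots,y_ku_k$ be distinct edges with $u_j\in U$ and $y_j\notin U$, and let $Y_j$ be the $y_j$-side of $y_ju_j$ in $G$. Let $C_1\subseteq\dots\subseteq C_k$ be sets of nodes with $u_j\in C_j$ and $|C_j\setminus Y_j|\le|C_j|/2$ for all $j$. Then $|C_k|\ge2^k$.
\end{lemma}

\begin{proof}
Since $U$ is connected, contains $u_j$ and does not contain $y_j$, it lies on the $u_j$-side, so $Y_j\cap U=\emptyset$. The only edge leaving $Y_j$ is $y_ju_j$, and it goes to $U$. So $Y_j$ is a component of $G-U$, and it determines the edge $y_ju_j$. The sets $Y_1,\dots,Y_k$ are therefore distinct components of $G-U$, hence pairwise disjoint.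

Put $a_j=|C_j\setminus Y_j|$ and $b_j=|C_j\cap Y_j|$, so that $b_j\ge a_j$. The node $u_l$ and the sets $C_j\cap Y_j$ for $j<l$ are pairwise disjoint and lie in $C_l\setminus Y_l$. Thus $a_l\ge1+\sum_{j<l}b_j\ge1+\sum_{j<l}a_j$, and induction gives $a_l\ge1+\sum_{j<l}2^{j-1}=2^{l-1}$. Finally $|C_k|=a_k+b_k\ge2a_k\ge2^k$.
\end{proof}

\begin{proposition}\label{prop:centroid}
Under the centroid rule every node claims at most $\log_2n+1$ neighbors.
\end{proposition}

\begin{proof}
Let $y_1u,\dots,y_ku$ be the edges pending at $u$ at some time, in the order in which the $y_j$ were revealed, and let $C_j$ be the component used when $y_j$ was revealed. Each $C_j$ contains $u$ because $T=1$, and the seen graph only grows, so $C_1\subseteq\dots\subseteq C_k$. The set $C_j\setminus Y_j$ is the $u$-side of $y_ju$ in $C_j$, which has at most $|C_j|/2$ nodes as in Example~\ref{ex:eight}. Lemma~\ref{lem:doubling} with $U=\{u\}$ gives $2^k\le n$.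
\end{proof}

For constant $\Delta$ and large $n$ the proposition says nothing, as no node has $\log_2n$ neighbors. Its use is that the same bound will hold for all edges pending anywhere in a region of radius about $T/2$, however many nodes the region has. With two claims per node, a region rooted at the revealed node spends one claim per node on the parent and has one to spare. We shall see that the spare claims can be exhausted down to depth $\rho$ only by about $2^{\rho/2}$ pending edges. Since there are at most $\log_2n$ of them, $\rho\approx2\log_2\log_2n$ is enough.

\section{Two claims per node: the online algorithm}\label{sec:online}

We prove Theorem~\ref{thm:upper}. A solution of $\Pi_{\Delta,2}$ is a solution of $\Pi_{\Delta,c}$ for all $c\ge2$, so let $c=2$. Put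
\[
q=\lceil\log_2(\log_2n+4)\rceil,\qquad\rho=2q+1,\qquad T=2\rho+1=4q+3 .
\]
The constants are not optimized. We first produce the claims, as sets of neighbors, and add the colors at the end.

\subsection*{Committed nodes and loads}
Suppose the revealed node $v$ has three neighbors $u_1,u_2,u_3$, each with one pending edge. It can claim two of them. If it leaves the edge $vu_3$ pending, then both claims of $u_3$ are spoken for, and whatever the adversary does next to $u_3$ must be paid by others. It is better to settle the matter at once: we fix the claims of $u_3$ now, although it is not revealed, and go on fixing claims further out until the new pending edges fall on nodes far from all older ones.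

After step $i$ the algorithm holds a set $K_i$ of \emph{committed} nodes, with $K_0=\emptyset$, $K_{i-1}\subseteq K_i$ and $v_i\in K_i$. For each committed $x$ it holds a permanently fixed set $A^*(x)$ of neighbors of $x$, the nodes that $x$ \emph{claims}. The construction will have the following property.
\begin{itemize}
\item[(P)] If $K_\tau\setminus K_{\tau-1}$ is nonempty, it is connected, contains $v_\tau$, and lies in $B(v_\tau,\rho-1)$.
\end{itemize}
A \emph{pending edge} is a pair $(y,u)$ where $yu$ is an edge, $y$ is committed, $u$ is uncommitted and $u\notin A^*(y)$. The \emph{load} $\operatorname{load}(u)$ is the number of pending edges at $u$, and $u$ is \emph{loaded} if its load is positive. By (P) and $\rho\le T$, all neighbors of a committed node are seen, so the algorithm knows all pending edges. The invariants are: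
\begin{itemize}
\item[(I1)] every edge between two committed nodes is claimed by at least one endpoint;
\item[(I2)] every uncommitted node has load at most $1$, and no two adjacent uncommitted nodes are both loaded.
\end{itemize}
They hold for $K_0=\emptyset$. They refer only to $G$, the committed set and the sets $A^*$, so seeing more of $G$ does not affect them; only new commitments can.

\subsection*{One step}
Let $v=v_i$ and $K=K_{i-1}$. If $v\in K$, set $K_i=K$. Otherwise let $C$ be the component of $G_i$ containing $v$, let $\gamma$ be a centroid of $C$, and let $U$ be the component of $G_i-K$ containing $v$. Root $U$ at $v$. The \emph{depth} of $x\in U$ is $\operatorname{dist}(v,x)$; parent, child and descendant refer to $U$; and $U_x$ is the set of descendants of $x$, including $x$. Loads and pending edges are those before the step unless stated otherwise. If $x\in U$ has depth at most $\rho$, all its neighbors are seen because $\rho+1\le T$, so each of them is in $K$, is the parent of $x$, or is a child of $x$.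

First we single out the nodes that must not receive a new pending edge from their parent. There are two reasons to forbid it: loads nearby, which would endanger (I2), and the centroid, as in Section~\ref{sec:centroid}. A node $x\in U\setminus\{v\}$ is \emph{marked} if
\begin{itemize}
\item[(a)] $U_x$ contains a loaded node of depth at most $\rho+1$, or
\item[(b)] $\gamma$ lies on the $x$-side, in $C$, of the edge from $x$ to its parent.
\end{itemize}
If we commit the parent of a marked node $x$, the edge between them has to be claimed at once. Either we commit $x$ too and let it claim its parent, or the parent claims $x$. The first option is cheaper for the parent, but it is not always available. We do not commit at depth $\rho$, and above that depth $x$ may need both its claims for other purposes. We call $x$ blocked in these cases. Precisely, for depths $\rho,\rho-1,\dots,1$ in this order: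
\begin{itemize}
\item a node of depth $\rho$ is \emph{blocked} if it is marked;
\item a node $x$ of depth in $[1,\rho-1]$ is \emph{blocked} if $\operatorname{load}(x)+\#\{\text{blocked children of }x\}\ge2$.
\end{itemize}
Let $S$ be the smallest set that contains $v$ and, with each node $x$, all children of $x$ that are marked and not blocked. Set $K_i=K\cup S$, and for $x\in S$ let
\[
A^*(x)=\{y:(y,x)\text{ is pending}\}\cup\{\text{blocked children of }x\}\cup\{\text{the parent of }x,\text{ if }x\ne v\}.
\]

\begin{example}\label{ex:step}
Figure~\ref{fig:step} shows a step with $\rho=3$, a value smaller than the algorithm uses. The nodes $x_1,x_3,x_3'$ are loaded, and $\gamma$ lies below $z_3$. All nodes $x_1,x_2,x_3,x_3'$ are marked by (a) and $z_1,z_2,z_3$ by (b), while $w_1,w_2$ are unmarked. At depth $3$ the nodes $x_3,x_3',z_3$ are blocked. Then $x_2$ is blocked with two blocked children, and $x_1$ with load $1$ and one blocked child. The node $z_2$ has only one blocked child and $z_1$ has none, so neither is blocked. Hence $S=\{v,z_1,z_2\}$, $A^*(v)=\{x_1\}$, $A^*(z_1)=\{v\}$ and $A^*(z_2)=\{z_1,z_3\}$. The new pending edges are $(v,w_1)$ and $(z_1,w_2)$. The block at $z_3$ is absorbed by the spare claim of $z_2$; on the left, three loads carry a block up to depth $1$.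
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\node[circle,draw,fill=black,inner sep=2.2pt,label=above:$v$] (v) at (0,0) {};
\node[circle,draw,fill=black,inner sep=2.2pt,label=right:$z_1$] (z1) at (1,-1) {};
\node[circle,draw,fill=black,inner sep=2.2pt,label=left:$z_2$] (z2) at (0.3,-2) {};
\node[circle,draw,fill=gray!50,inner sep=2.2pt,label=right:$z_3$] (z3) at (0.3,-3) {};
\node[circle,draw,fill=gray!50,inner sep=2.2pt,label=above:$x_1$] (x1) at (-2.5,-1) {};
\node[circle,draw,fill=gray!50,inner sep=2.2pt,label=right:$x_2$] (x2) at (-2.5,-2) {};
\node[circle,draw,fill=gray!50,inner sep=2.2pt,label=left:$x_3$] (x3) at (-3.2,-3) {};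
\node[circle,draw,fill=gray!50,inner sep=2.2pt,label=right:$x_3'$] (x4) at (-1.8,-3) {};
\node[circle,draw,inner sep=2.2pt,label=right:$w_1$] (w1) at (3,-1) {};
\node[circle,draw,inner sep=2.2pt,label=right:$w_2$] (w2) at (1.7,-2) {};
\node[rectangle,draw,fill=black,inner sep=2.4pt] (y1) at (-3.6,-1) {};
\node[rectangle,draw,fill=black,inner sep=2.4pt] (y2) at (-3.2,-4) {};
\node[rectangle,draw,fill=black,inner sep=2.4pt] (y3) at (-1.8,-4) {};
\node (c) at (0.3,-4) {$\gamma$};
\draw (x1)--(x2) (x2)--(x3) (x2)--(x4);
\draw[dotted,thick] (z3)--(c);
\draw[dashed] (v)--(w1) (z1)--(w2) (y1)--(x1) (y2)--(x3) (y3)--(x4);
\draw[->,thick] (v)--(x1);
\draw[->,thick] (z1)--(v);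
\draw[->,thick] (z2)--(z1);
\draw[->,thick] (z2)--(z3);
\end{tikzpicture}
\caption{One step of the online algorithm at the revealed node $v$, with $\rho=3$. Squares were committed earlier, black disks are committed now, gray disks are blocked, white disks are unmarked, and $\gamma$ is the centroid. An arrow points from a node to a neighbor that it claims; dashed edges are pending after the step.}
\label{fig:step}
\end{figure}

\begin{lemma}\label{lem:shape}
Every blocked node is marked. The set $S$ is connected, contains $v$, and has depth at most $\rho-1$, so \textup{(P)} holds. Every child of a node of $S$ is of exactly one of three kinds: in $S$, blocked, or unmarked. For $x\in S\setminus\{v\}$ we have $|A^*(x)|\le2$.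
\end{lemma}

\begin{proof}
If $w$ is a marked child of $x\ne v$, then $x$ is marked, because $U_w\subseteq U_x$ and the $w$-side in (b) is contained in the $x$-side. We show that blocked nodes are marked by downward induction on the depth. At depth $\rho$ this is the definition. A blocked node $x$ of smaller depth is loaded, hence marked by (a), or has a blocked child, which is marked by induction, so that $x$ is marked.

A node other than $v$ enters $S$ only as a child of a node of $S$, so $S$ is connected. It never reaches depth $\rho$, where marked nodes are blocked. A child of a node of $S$ is in $S$ exactly if it is marked and not blocked; the other children are unmarked, or marked and blocked, and no node is both blocked and unmarked. Finally $x\in S\setminus\{v\}$ is not blocked and has depth in $[1,\rho-1]$, so its load and its blocked children account for at most one claim, and its parent for one more.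
\end{proof}

The bound $|A^*(v)|\le2$ for the root is the heart of the proof. The next two lemmas prepare it; neither uses any bound on the sizes of the sets $A^*$.

\subsection*{The invariants are preserved}

\begin{lemma}\label{lem:inv}
If \textup{(I1)} and \textup{(I2)} hold before step $i$, they hold after it. If $(x,w)$ becomes pending at step $i$, then the $w$-side of $xw$ in $C$ has at most $|C|/2$ nodes.
\end{lemma}

\begin{proof}
Let $v\notin K$ and $x\in S$, and go through the neighbors of $x$. An edge to $y\in K$ is claimed by $y$, or else $(y,x)$ was pending and $x$ now claims $y$. The parent of $x$ is claimed by $x$. A child in $S$ claims $x$, and a blocked child is claimed by $x$. This proves (I1), and by Lemma~\ref{lem:shape} it shows that the new pending edges are exactly the pairs $(x,w)$ with $x\in S$ and $w$ an unmarked child of $x$.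

Let $(x,w)$ be such a pair; the depth of $w$ is at most $\rho$. Since (a) fails for $w$, neither $w$ nor any of its children, which have depth at most $\rho+1$, was loaded. A node receives a new pending edge only from its parent, and only if the parent is in $S$. So $w$ now has load exactly $1$, and its children are still unloaded because $w\notin S$. The children of $w$ are its only uncommitted neighbors. Every uncommitted node that receives no new pending edge keeps its load. Hence all loads are at most $1$. Two adjacent loaded nodes cannot both carry old loads, by (I2) before the step, and neither can carry a new load, by what we just showed. This proves (I2).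

Since (b) fails for $w$, the $w$-side of $xw$ in $C$ is connected and misses $\gamma$, so it lies in one component of $C-\gamma$.
\end{proof}

The depth $\rho+1$ in (a), one more than the depth at which new loads are placed, was needed for the children of $w$.

\subsection*{Few pending edges near the revealed node}
To apply Lemma~\ref{lem:doubling} we need nested components. In Proposition~\ref{prop:centroid} they all contained $u$. Now the pending edges end at different nodes, and the components are nested because the balls seen at the steps that created these edges overlap. This is what dictates $T=2\rho+1$.

\begin{lemma}\label{lem:few}
At a step with $v\notin K$, at most $\log_2n$ pending edges $(y,u)$ satisfy $u\in U$ and $\operatorname{dist}(v,u)\le\rho+1$.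
\end{lemma}

\begin{proof}
Let these edges be $(y_1,u_1),\dots,(y_k,u_k)$, and let $\tau_j$ be the step at which $y_j$ was committed. The set committed at one step is connected by (P) and disjoint from the connected set $U$, so at most one edge joins the two. Hence the $\tau_j$ are distinct, and we may assume $\tau_1<\dots<\tau_k$.

Let $C_j$ be the component of $G_{\tau_j}$ containing $v_{\tau_j}$. By (P) it contains $y_j$ and $u_j$. The pair $(y_j,u_j)$ became pending at step $\tau_j$, since $A^*(y_j)$ was fixed then and $u_j$ was uncommitted. With $Y_j$ as in Lemma~\ref{lem:doubling}, the set $C_j\setminus Y_j$ is the $u_j$-side of $y_ju_j$ in $C_j$, so $|C_j\setminus Y_j|\le|C_j|/2$ by Lemma~\ref{lem:inv}.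

For $j<l$, walking through $y_j,u_j,v,u_l,y_l$ gives
\[
\operatorname{dist}(v_{\tau_j},v_{\tau_l})\le(\rho-1)+1+(\rho+1)+(\rho+1)+1+(\rho-1)=4\rho+2=2T .
\]
So every node on the path between $v_{\tau_j}$ and $v_{\tau_l}$ is within distance $T$ of one of its ends, and the whole path lies in $G_{\tau_l}$. Thus $v_{\tau_j}\in C_l$, and since $C_j$ is a connected subgraph of $G_{\tau_j}\subseteq G_{\tau_l}$ containing $v_{\tau_j}$, we get $C_j\subseteq C_l$. Lemma~\ref{lem:doubling} yields $2^k\le|C_k|\le n$.
\end{proof}

\subsection*{Two claims suffice for the root}
A block originates at depth $\rho$ or at a load, and at each level upward it survives only with help: a second blocked child or a load. By (I2) the help cannot be a load on two consecutive levels, so the blocked nodes branch at least every second level.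

\begin{lemma}\label{lem:root}
At a step with $v\notin K$, $|A^*(v)|=\operatorname{load}(v)+\#\{\text{blocked children of }v\}\le2$.
\end{lemma}

\begin{proof}
Suppose the sum is at least $3$, and let $N_j$ be the number of blocked nodes of depth $j$. By (I2), $\operatorname{load}(v)\le1$, so $N_1\ge2$. We claim that every blocked node $x$ of depth $j\le\rho-2$ has at least two blocked grandchildren. The children of $x$ have depth $j+1\le\rho-1$, so the second clause in the definition of blocked applies to them as well as to $x$.
\begin{itemize}
\item If $x$ is unloaded, it has at least two blocked children. Each has load at most $1$, hence at least one blocked child.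
\item If $x$ is loaded, its load is $1$, so it has a blocked child. That child is unloaded by (I2), hence has at least two blocked children.
\end{itemize}
Distinct nodes of the same depth have disjoint sets of grandchildren, so $N_{j+2}\ge2N_j$ for $j\le\rho-2$, and $N_\rho=N_{2q+1}\ge2^qN_1\ge2^{q+1}$.

The blocked nodes of depth $\rho$ are marked. For distinct nodes $x$ of depth $\rho$ the $x$-sides in (b) are disjoint, since none of these nodes is a descendant of another; so (b) holds for at most one of them. The others, at least $2^{q+1}-1$ in number, satisfy (a). Their sets $U_x$ are disjoint, so $U$ contains at least $2^{q+1}-1$ loaded nodes of depth at most $\rho+1$, each the end of its own pending edge. Lemma~\ref{lem:few} gives $2^{q+1}-1\le\log_2n$. But $2^{q+1}-1\ge2(\log_2n+4)-1>\log_2n$, a contradiction.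
\end{proof}

\begin{remark}
Both $c\ge2$ and the second half of (I2) are used for the branching. With one claim per node, a node would be blocked as soon as it had one load or one blocked child, and a single block would travel up a path undiminished, in accordance with Theorem~\ref{thm:more}(2). If adjacent nodes could both be loaded, take a loaded root with two descending paths of $\rho$ loaded nodes: all nodes on the paths are blocked and the root needs three claims. This configuration has only $2\rho+1$ loads, so Lemma~\ref{lem:few} would exclude it only for $\rho$ of order $\log n$.
\end{remark}

\subsection*{Colors and conclusion}

\begin{proof}[Proof of Theorem~\ref{thm:upper}]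
Run the steps above. Whenever a node $x$ is committed at step $i$, color $x$ and its neighbors, as far as they are not yet colored, one by one, each with a color from $\{1,\dots,\Delta^2+1\}$ not used by an already colored node within distance $2$. A node $z$ colored at step $i$ has $\operatorname{dist}(v_i,z)\le\rho$ by (P). So its radius-$2$ neighborhood lies in $B(v_i,\rho+2)\subseteq B(v_i,T)$ and is seen, and it contains at most $\Delta^2$ other nodes; a free color exists and the algorithm can find it. After step $i$ the node $v_i$ is committed, it and its neighbors are colored, and it outputs
\[
\bigl(\kappa(v_i),\ \{\kappa(u):u\in A^*(v_i)\}\bigr).
\]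
Everything is computed from $G_i$ and the stored commitments and colors, so this is an \textsf{online-LOCAL} algorithm with locality $T=4q+3$.

By Lemma~\ref{lem:inv} and induction, (I1) and (I2) hold throughout, and by Lemmas~\ref{lem:shape} and~\ref{lem:root} every set $A^*(x)$ has at most $2$ elements. At the end every node is revealed, hence committed and colored. Of two nodes within distance $2$, the one colored later avoided the color of the other, so (C1) holds. By (I1) every edge $uv$ has $v\in A^*(u)$ or $u\in A^*(v)$, which gives (C2).
\end{proof}

The degree bound $\Delta$ entered only through the number of colors, which is why the locality in Theorem~\ref{thm:upper} does not depend on it. This completes the proofs of Corollary~\ref{cor:answer} and Theorem~\ref{thm:more}(1) as well.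

\begin{thebibliography}{9}

\bibitem{AELMSS}
Amirreza Akbari, Navid Eslami, Henrik Lievonen, Darya Melnyk, Joona S\"arkij\"arvi and Jukka Suomela,
``Locality in online, dynamic, sequential, and distributed graph algorithms'',
arXiv:2109.06593 (2021).

\bibitem{GPS}
Goldberg, Plotkin and Shannon (1988).

\bibitem{Linial}
Linial (1992).

\end{thebibliography}
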